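\title{\'Etale logarithmic motives with torsion coefficients}

\begin{abstract}
Let $k$ be a perfect field and let $n\ge1$ be an integer invertible in $k$. We prove a conjecture posed in the work of Binda, Park and {\O}stv{\ae}r on logarithmic motives: with $\mathbb Z/n$-coefficients, for the dividing \'etale and for the log \'etale topology, the category of effective logarithmic motives is generated by proper log schemes, and forgetting the boundary is an equivalence onto Voevodsky's category of effective \'etale motives. No resolution of singularities is assumed. The main step is that the difference of the points $1$ and $0$ of $\mathbb A^1$ is divisible by $n$ in logarithmic motives; this is seen from the transpose of the map $g\mapsto g^n$. For arbitrary coefficients, forgetting the boundary is a Verdier quotient functor, and every integer invertible in $k$ acts invertibly on its kernel.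
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection{Two intervals}
Voevodsky's effective motives are built from sheaves with transfers on smooth $k$-schemes by making the affine line contractible. Logarithmic motives are built from log smooth log schemes $X$, which one may picture as a smooth interior $X^\circ$ together with a boundary $\partial X$, by making the compactified line $\overline\square=(\mathbb P^1,\infty)$ contractible. The interior of $X\times\overline\square$ is $X^\circ\times\mathbb A^1$, so an $\mathbb A^1$-invariant theory evaluated on interiors is $\overline\square$-invariant. This gives a functor from logarithmic motives to Voevodsky's motives that forgets the boundary, and one asks what it loses.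

Invariance under $\overline\square$ is the weaker condition. Coherent cohomology of the underlying scheme is the model: $H^*(\mathbb P^1,\mathcal O)=k$, whereas $\mathcal O(\mathbb A^1)=k[t]$. These groups are $k$-vector spaces, so every integer $n$ invertible in $k$ acts invertibly on them. One is led to guess that the same holds for everything the functor loses, and hence that nothing is lost when the coefficients are killed by $n$. We prove both guesses in the \'etale setting.

\subsection{Log schemes}
Throughout, $k$ is a perfect field and $\Lambda$ is a commutative unital ring. A \emph{log structure} on a scheme is a homomorphism $\alpha\colon\mathcal M\to(\mathcal O,\cdot)$ of \'etale sheaves of commutative monoids that induces an isomorphism $\alpha^{-1}(\mathcal O^*)\cong\mathcal O^*$; it is \emph{trivial} if $\mathcal M=\mathcal O^*$. A monoid $P$ is \emph{fs} if it is finitely generated, embeds in its group completion $P^{\rm gp}$, and contains every element of $P^{\rm gp}$ of which it contains a positive multiple; it is \emph{sharp} if $0$ is its only unit. We write $\mathbb A_P$ for $\operatorname{Spec}k[P]$ with the log structure generated by $P\to k[P]$.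 A morphism $f\colon Y\to X$ is \emph{strict} if $\mathcal M_Y$ is the pullback $f^*\mathcal M_X$, and a log scheme over $k$ is \emph{fs} if \'etale locally it has a strict morphism to some $\mathbb A_P$ with $P$ fs (a \emph{chart}). Fiber products are taken among fs log schemes; when one of the two maps is strict, this is the fiber product of schemes with the pulled back log structure. For a smooth curve $C$ and a rational point $c$, the \emph{compactifying} log structure $(C,c)$ consists of the functions invertible away from $c$; near $c$ it has the chart $\mathbb N\to\mathcal O$, $1\mapsto t$, for a local parameter $t$. Thus $\mathbb A_{\mathbb N}=(\mathbb A^1,0)$. A scheme written without a boundary, such as $\mathbb A^1$, carries the trivial log structure.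

Let $lSm/k$ be the category of separated fs log schemes of finite type over $k$ that are log smooth over $k$, where $k$ has the trivial log structure. For $X\in lSm/k$ let $X^\circ=X-\partial X$ be the dense open subscheme where the log structure is trivial; it lies in the category $Sm/k$ of smooth separated $k$-schemes of finite type.

A \emph{dividing cover} is a surjective proper log \'etale monomorphism, for example a log modification given by a subdivision of fans. A \emph{strict \'etale cover} is a family of strict morphisms that is an \'etale cover of underlying schemes. The \emph{dividing \'etale topology} $d\acute et$ on $lSm/k$ is generated by strict \'etale covers and dividing covers. The \emph{log \'etale topology} $l\acute et$ is Kato's full log \'etale topology: its covers are the families of log \'etale morphisms that are jointly surjective after every fs base change. Strict \'etale covers are covers for both. From now on $\tau$ is one of $d\acute et$, $l\acute et$.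

\subsection{Correspondences and motives}
For $Y,Y'\in Sm/k$, Voevodsky's group $\mathrm{Cor}(Y,Y')$ is free on the \emph{elementary correspondences}, the integral closed subschemes of $Y\times Y'$ that are finite and surjective over a component of $Y$. For $X,X'\in lSm/k$ call an elementary $V\in\mathrm{Cor}(X^\circ,X'^\circ)$ \emph{admissible} if
\begin{itemize}
\item its closure $\overline V\subset X\times X'$ is finite and surjective over a component of $X$, and
\item the projection from the normalization $\overline V^N$ to $X'$ extends to a morphism of fs log schemes, where $\overline V^N$ has the log structure induced from $X$ (the \emph{log condition}).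
\end{itemize}
The admissible $V$ generate the subgroup $\mathrm{lCor}(X,X')\subset\mathrm{Cor}(X^\circ,X'^\circ)$, and these groups, with the composition of $\mathrm{Cor}/k$, form the category $\mathrm{lCor}/k$ of finite log correspondences. For instance, the diagonal of $\mathbb A^1$ lies in $\mathrm{lCor}(\mathbb A^1,\overline\square)$, but not in $\mathrm{lCor}(\overline\square,\mathbb A^1)$, since it is closed in $\mathbb P^1\times\mathbb A^1$ and not finite over $\mathbb P^1$.

A \emph{presheaf with log transfers} is an additive presheaf of $\Lambda$-modules on $\mathrm{lCor}/k$; it is a $\tau$-sheaf if its restriction to $lSm/k$ is. Let $\mathcal A$ be the Grothendieck abelian category of $\tau$-sheaves with log transfers and $\mathcal A'$ that of \'etale sheaves with transfers on $Sm/k$. Let $\Lambda^{\rm ltr}(X)=\Lambda\,\mathrm{lCor}(-,X)$ be the representable presheaf, $\Lambda(X)=a_\tau^*\Lambda^{\rm ltr}(X)\in\mathcal A$ its $\tau$-sheafification, and $\Lambda^{\rm tr}(Y)\in\mathcal A'$ the analogous object for $Y\in Sm/k$. A \emph{localizing} subcategory is a triangulated subcategory closed under arbitrary direct sums, and $\langle\,\cdots\rangle$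 denotes the localizing subcategory generated by the listed objects. Put
\begin{align*}
\mathcal L&=\langle\operatorname{cone}(\Lambda(X\times\overline\square)\to\Lambda(X)) : X\in lSm/k\rangle\subset D(\mathcal A),\\
\mathcal L'&=\langle c'_Y : Y\in Sm/k\rangle\subset D(\mathcal A'),\qquad c'_Y=\operatorname{cone}(\Lambda^{\rm tr}(Y\times\mathbb A^1)\to\Lambda^{\rm tr}(Y)),
\end{align*}
and form the Verdier quotients
\[
\mathcal T=D(\mathcal A)/\mathcal L=\mathbf{logDM}^{\rm eff}_\tau(k,\Lambda),\qquad \mathcal T'=D(\mathcal A')/\mathcal L'=\mathbf{DM}^{\rm eff}_{\acute et}(k,\Lambda).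
\]
The category $\mathcal T$ is written $\mathbf{logDM}^{\rm eff}_{\acute et}(k,\Lambda)$ for $\tau=d\acute et$ and $\mathbf{logDM}^{\rm eff}_{l\acute et}(k,\Lambda)$ for $\tau=l\acute et$. The motive $M(X)$ is the image of $\Lambda(X)$ in $\mathcal T$, and likewise in $\mathcal T'$. Let $\mathcal T_{\rm prop}\subset\mathcal T$, written with the extra subscript ``prop'', be the localizing subcategory generated by the $M(X)$ for which the underlying scheme of $X$ is proper over $k$.

The assignment $X\mapsto X^\circ$, $V\mapsto V$ is an additive functor $\omega\colon\mathrm{lCor}/k\to\mathrm{Cor}/k$. Left Kan extension $\omega_\sharp$ along $\omega$, followed by \'etale sheafification, gives a functor $\mathcal A\to\mathcal A'$, whose left derived functor descends to a triangulated functor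
\[
\Phi=L\omega_\sharp\colon\mathcal T\to\mathcal T',\qquad\Phi M(X)\cong M(X^\circ).
\]

\subsection{Statements}
The Nisnevich analogue is known in the following form: if $k$ admits resolution of singularities, then for the dividing Nisnevich topology the functor $L\omega_\sharp\colon\mathbf{logDM}^{\rm eff}_{\rm prop}(k,\Lambda)\to\mathbf{DM}^{\rm eff}(k,\Lambda)$ is an equivalence. The \'etale statement below was posed in \cite{BPO}. It makes no assumption on resolutions, and it also concerns the whole category, not only its proper part.

\medskip\noindent\textbf{Conjecture.} \emph{Let $\Lambda=\mathbb Z/n$ with $n$ invertible in $k$. Then the four functors}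
\begin{gather*}
\mathbf{logDM}^{\rm eff}_{\acute et}(k,\Lambda)\leftarrow\mathbf{logDM}^{\rm eff}_{\acute et,\rm prop}(k,\Lambda)\rightarrow\mathbf{DM}^{\rm eff}_{\acute et}(k,\Lambda),\\
\mathbf{logDM}^{\rm eff}_{l\acute et}(k,\Lambda)\leftarrow\mathbf{logDM}^{\rm eff}_{l\acute et,\rm prop}(k,\Lambda)\rightarrow\mathbf{DM}^{\rm eff}_{\acute et}(k,\Lambda)
\end{gather*}
\emph{are equivalences of triangulated categories, where the left-pointing arrows are the inclusions and the right-pointing arrows are the restrictions of $L\omega_\sharp$.}

\begin{theorem}\label{thm:torsion}
Let $\tau\in\{d\acute et,l\acute et\}$, and suppose that $n\Lambda=0$ with $n\ge1$ invertible in $k$. Then $\Phi\colon\mathcal T\to\mathcal T'$ is an equivalence, $\mathcal T=\langle M(\operatorname{Spec}L): L/k\text{ finite}\rangle$, and $\mathcal T_{\rm prop}=\mathcal T$. In particular all four functors of the conjecture are equivalences.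
\end{theorem}

For $X\in lSm/k$ let $B_X\in\mathcal T$ be the fiber of the projection $M(X\times\mathbb A^1)\to M(X)$. It measures the failure of $\mathbb A^1$-invariance in $\mathcal T$, and $\Phi B_X=0$. A triangulated functor $G\colon\mathcal D\to\mathcal D'$ is a \emph{Verdier quotient functor} if $\mathcal D/\ker G\to\mathcal D'$ is an equivalence.

\begin{theorem}\label{thm:general}
Let $\tau\in\{d\acute et,l\acute et\}$ and let $\Lambda$ be arbitrary. Then $\Phi$ is a Verdier quotient functor with kernel $\langle B_X:X\in lSm/k\rangle$, and every integer invertible in $k$ acts invertibly on every object of this kernel.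
\end{theorem}

\subsection{Plan of the proof}
There are three steps. First, $n$ acts invertibly on $B_X$ (Section~\ref{sec:div}); this is the heart of the paper, and Section~\ref{sec:two} shows it for $n=2$. Second, once $\mathbb A^1$ is contracted as well as $\overline\square$, the motive of $X$ equals that of $X^\circ$ (Section~\ref{sec:boundary}), and this determines the kernel of $\Phi$ (Section~\ref{sec:kernel}). Third, Suslin rigidity shows that $\mathcal T'$ is generated by finite field extensions of $k$, which are proper (Section~\ref{sec:rigid}). Sections~\ref{sec:tools}--\ref{sec:germs} prepare the tools, chiefly excision.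

The invertibility of $n$ in $k$ is used in the first and third steps. Beyond the foundations recalled in Section~\ref{sec:tools}, perfectness of $k$ is used only in the third. No compactification is ever chosen; the only desingularization that occurs is the subdivision of a cone into unimodular cones.

\section{The idea for $n=2$}\label{sec:two}

Let $2$ be invertible in $k$. Let $\mathbb P_f$ be a projective line with coordinate $f$, and put $A_f=\mathbb P_f\setminus\{1\}$, $\overline A_f=(\mathbb P_f,1)$. The coordinate $x=1/(1-f)$ identifies $A_f\subset\overline A_f$ with $\mathbb A^1\subset\overline\square$ and takes $f=0,\infty$ to $x=1,0$. Define $\mathbb P_g,A_g,\overline A_g$ in the same way. We want to divide $[0]-[\infty]\colon M(\operatorname{Spec}k)\to M(A_f)$ by $2$.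

Let $C_f=\Lambda(\overline A_f)/\Lambda(A_f)$. Since $M(\overline A_f)\cong M(\operatorname{Spec}k)$, the shift $C_f[-1]$ is the reduced part of $M(A_f)$, and $[0]-[\infty]$ lands in it. The gain is that $C_f$ depends only on an \'etale neighborhood of the point $f=1$ (excision, Corollary~\ref{cor:excision}). Let $\theta$ be the transpose of the squaring map $f=g^2$, the correspondence $f\mapsto[\sqrt f]+[-\sqrt f]$. It behaves differently at the two kinds of points that matter.
\begin{itemize}
\item At $f=0$ and $f=\infty$ the two roots collide, so $\theta$ sends $[0]-[\infty]$ to $2([0]-[\infty])$.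
\item At $f=1$ the roots are distinct. The curve $U=\mathbb P_g\setminus\{0,\infty,-1\}$, with coordinate $u$, is an \'etale neighborhood of $f=1$ through $u\mapsto u^2$, and over $U$ the correspondence splits as $u\mapsto[u]+[-u]$. The branch $[-u]$ never meets $g=1$, because $-1\notin U$, so it vanishes in $C_g$. The branch $[u]$ is the inclusion $U\subset\mathbb P_g$, which induces an excision isomorphism.
\end{itemize}
So $\theta$ induces an isomorphism $C_f\cong C_g$ that carries $[0]-[\infty]$ to twice a class. Hence $[0]-[\infty]$ is itself twice a class.

The mechanism can be seen on functions, on which $\theta$ acts by the trace $\mathcal O(A_g)=k[y]\to\mathcal O(A_f)=k[x]$, where $y=1/(1-g)$. The conjugate of $y$ is $y'=1/(1+g)$, and $y+y'=2x$, $yy'=x$. So the trace $p_j=y^j+y'^j$ of $y^j$ satisfies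
\[
p_0=2,\quad p_1=2x,\quad p_2=4x^2-2x,\quad p_{j+1}=2x\,p_j-x\,p_{j-1}.
\]
For $j\ge1$ the polynomial $p_j$ has degree $j$ and leading coefficient $2^j$, so the trace induces an isomorphism $k[y]/k\to k[x]/k$ on polar parts at the point $1$. The recursion also gives $p_j(1)-p_j(0)=2$, twice the value of $y^j|_{y=1}-y^j|_{y=0}$. In characteristic $2$ the recursion gives $p_j=0$ for all $j$.

The boundary has to be placed at a point where the power map is unramified. Put it at $\infty$ instead, and let $n\ge2$. The transpose of $f=g^n$ has closure $\mathbb P_g$, and the log structure induced from $(\mathbb P_f,\infty)$ is generated by $1/f=g^{-n}$. Its sections vanish at $\infty$ to an order divisible by $n$, so $g^{-1}$ is not among them, and the log condition fails.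

\section{Tools}\label{sec:tools}

\subsection{Log geometry}
We use log smoothness through \emph{Kato's criterion}, in this case: let $X$ be a $k$-scheme with trivial log structure. If $Y\to X$ is log smooth (resp.\ log \'etale), then \'etale locally on $Y$ there is a strict \'etale $X$-morphism $Y\to X\times\mathbb A_Q$ with $Q$ fs and the torsion of $Q^{\rm gp}$ (resp.\ $Q^{\rm gp}$ itself) finite of order invertible in $k$.

\begin{lemma}\label{lem:local}
Strict \'etale locally, every $X\in lSm/k$ has a strict \'etale morphism to $\mathbb A_P\times\mathbb A^r$ with $P$ a sharp fs monoid. In particular the underlying scheme of $X$ is normal.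
\end{lemma}

\begin{proof}
Take $X\to\mathbb A_Q$ as in Kato's criterion near a point $x$. Inverting the elements of $Q$ that are invertible at $x$ does not change $Q^{\rm gp}$, and afterwards $P=Q/Q^*$ is the sharp fs monoid $\mathcal M_{X,x}/\mathcal O^*_{X,x}$. A torsion element of $P^{\rm gp}$ lies in $P$ together with its inverse, so it is $0$; thus $P^{\rm gp}$ is free, $Q^{\rm gp}\to P^{\rm gp}$ splits, and $Q\cong P\oplus Q^*$. Hence $\mathbb A_Q=\mathbb A_P\times\operatorname{Spec}k[Q^*]$. The group $Q^*$ is $\mathbb Z^r$ times a finite group of invertible order, so $\operatorname{Spec}k[Q^*]$ is \'etale over $\mathbb G_m^r\subset\mathbb A^r$. Finally $\mathbb A_P$ is an affine toric variety, hence normal.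
\end{proof}

So a connected $X\in lSm/k$ is integral, and every $X$ is the finite disjoint union of its irreducible components.

\begin{lemma}\label{lem:interior}
Let $f\colon Y\to X$ be a morphism of fs log schemes over $k$.
\begin{enumerate}
\item[(a)] $Y^\circ\subset f^{-1}(X^\circ)$.
\item[(b)] If $f$ is log \'etale, then $Y^\circ=f^{-1}(X^\circ)$ and $Y^\circ\to X^\circ$ is \'etale.
\item[(c)] If $f$ is a dividing cover, then $Y^\circ\to X^\circ$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f(y)\notin X^\circ$, a non-unit of $\mathcal M_{X,f(y)}$ maps into the maximal ideal of $\mathcal O_{X,f(y)}$, hence into that of $\mathcal O_{Y,y}$, so its image in $\mathcal M_{Y,y}$ is a non-unit. (b) Apply Kato's criterion to $f^{-1}(X^\circ)\to X^\circ$. A submonoid $Q$ of a finite group is a group, so $\mathbb A_Q$ has trivial log structure and is \'etale over $k$. Thus $f^{-1}(X^\circ)$ has trivial log structure and is \'etale over $X^\circ$. (c) By (b), $Y^\circ\to X^\circ$ is a surjective \'etale monomorphism of schemes.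
\end{proof}

By (a), a morphism $f\colon Y\to X$ in $lSm/k$ defines an element of $\mathrm{lCor}(Y,X)$, the graph of $Y^\circ\to X^\circ$; we denote it by $f$.

Let $P$ be sharp fs. Its dual cone is $\operatorname{Hom}(P,\mathbb R_{\ge0})$, in the space with lattice $\operatorname{Hom}(P^{\rm gp},\mathbb Z)$. A subdivision $\Sigma$ of this cone into finitely many rational cones $\sigma$ gives the log scheme $\mathbb A_\Sigma\to\mathbb A_P$ glued from the $\mathbb A_\sigma=\mathbb A_{\sigma^\vee\cap P^{\rm gp}}$. One can choose $\Sigma$ \emph{unimodular}: each $\sigma$ is spanned by part of a lattice basis, so that $\mathbb A_\sigma\cong\mathbb A_{\mathbb N^s}\times\mathbb G_m^q$.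

\begin{lemma}\label{lem:subdivision}
Let $X\in lSm/k$ be strict \'etale over $\mathbb A_P\times\mathbb A^r$ with $P$ sharp fs, let $\Sigma$ be a subdivision of the dual cone of $P$, and let $X_\Sigma=X\times_{\mathbb A_P}\mathbb A_\Sigma$. Then $X_\Sigma\to X$ is a dividing cover and a $\tau$-cover.
\end{lemma}

\begin{proof}
The map is a log modification given by a subdivision, so it is a dividing cover, and this settles $\tau=d\acute et$. For $\tau=l\acute et$ we need surjectivity after base change to an fs log scheme $W\to X$. Let $x\to W$ be a geometric point with separably closed field $K$ and the induced log structure. This log structure is $Q\oplus K^*$ with $Q$ sharp fs, where $(q,u)$ maps to $u$ for $q=0$ and to $0$ otherwise. Since $x\to W$ is strict, it suffices to show $x\times_XX_\Sigma\ne\emptyset$. A lattice point in the interior of the dual cone of $Q$ is a homomorphism $\ell\colon Q\to\mathbb N$ with $\ell^{-1}(0)=0$, and $\ell\oplus\mathrm{id}$ defines a morphism $x'=(\operatorname{Spec}K,\mathbb N\oplus K^*)\to x$. The morphism $x'\to\mathbb A_P$ is given by a homomorphism $P\to\mathbb N\oplus K^*$. Its first component is a point of the dual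 cone of $P$, so it lies in some $\sigma\in\Sigma$. Then $P^{\rm gp}\to\mathbb Z\oplus K^*$ maps $\sigma^\vee\cap P^{\rm gp}$ into $\mathbb N\oplus K^*$, which means that $x'\to\mathbb A_P$ lifts to $\mathbb A_\sigma\subset\mathbb A_\Sigma$. So $x\times_XX_\Sigma$ receives a morphism from $x'$.
\end{proof}

\subsection{Sheaves, correspondences, localization}
The following facts are used throughout.
\begin{enumerate}
\item[(S)] The $\tau$-sheafification of a presheaf with log transfers is computed on the underlying presheaf on $lSm/k$, is exact, and is left adjoint to the inclusion of $\mathcal A$; hence $\operatorname{Hom}_{\mathcal A}(\Lambda(X),G)=G(X)$. This is part of the setting of \cite{BPO}. The same holds for $\mathcal A'$ (Voevodsky).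
\item[(C)] Let $V\in\mathrm{Cor}(Y,Y')$ be elementary. If $h\colon Y_1\to Y$ is a morphism and either $h$ or $V\to Y$ is flat, then $V\circ h$ is the cycle of the scheme $V\times_YY_1$. If $h'\colon Y'\to Y''$ is a morphism, then $h'\circ V=d\cdot V''$, where $V''$ is the image of $V$ and $d=[k(V):k(V'')]$. Since $\mathrm{lCor}$ is spanned by a subset of the basis of $\mathrm{Cor}$, every elementary correspondence that occurs in an element of $\mathrm{lCor}$ with nonzero coefficient is admissible.
\item[(K)] A complex $J$ is \emph{K-injective} if $\operatorname{Hom}^\bullet(C,J)$ is acyclic for all acyclic $C$; then $\operatorname{Hom}_D(C,J[i])=H^i\operatorname{Hom}^\bullet(C,J)$ for all $C$. In a Grothendieck abelian category $\mathcal G$ every complex has a K-injective resolution \cite{AJS}. By (S), $\operatorname{Hom}_{D(\mathcal A)}(\Lambda(X),J[i])=H^i(J(X))$.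
\item[(L)] For a set $\mathcal S$ of objects of $D(\mathcal G)$ let $\mathcal S^\perp$ consist of the $E$ with $\operatorname{Hom}(C,E[i])=0$ for all $C\in\mathcal S$, $i\in\mathbb Z$. Every $E\in D(\mathcal G)$ lies in a triangle $E'\to E\to E''\to$ with $E'\in\langle\mathcal S\rangle$ and $E''\in\mathcal S^\perp$ \cite{AJS}.
\item[(V)] A localizing subcategory $\mathcal N\subset\mathcal D$ is closed under direct summands, so it is the kernel of $\mathcal D\to\mathcal D/\mathcal N$, and this functor preserves direct sums. A morphism $E\to E_1$ in $\mathcal D/\mathcal N$ is a roof $E\leftarrow E_2\to E_1$ whose left leg has cone in $\mathcal N$. A triangulated functor with a fully faithful right adjoint is a Verdier quotient functor. A composite of Verdier quotient functors is one. If $G\colon\mathcal D\to\mathcal D'$ is one and $\mathcal N\subset\ker G$, then so is $\mathcal D/\mathcal N\to\mathcal D'$.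
\end{enumerate}

\section{Forgetting the boundary is a restriction}\label{sec:lambda}

A derived left Kan extension is hard to compute. Here $\omega$ has a left adjoint, and this turns $\omega_\sharp$ into an exact restriction functor. Let $\lambda\colon\mathrm{Cor}/k\to\mathrm{lCor}/k$ give $Y\in Sm/k$ the trivial log structure; we write $Y$ for $\lambda Y$. Let $\lambda^*$ and $\omega^*$ be the restrictions of presheaves along $\lambda$ and $\omega$, so that $\omega^*G(X)=G(X^\circ)$.

\begin{proposition}\label{prop:lambda}
\begin{enumerate}
\item[(a)] $\mathrm{lCor}(Y,X)=\mathrm{Cor}(Y,X^\circ)$ for $Y\in Sm/k$, $X\in lSm/k$. On presheaves, $\omega_\sharp=\lambda^*$.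
\item[(b)] $\lambda^*$ and $\omega^*$ preserve sheaves. The functor $\lambda^*\colon\mathcal A\to\mathcal A'$ is exact and left adjoint to $\omega^*$, $\lambda^*\omega^*=\mathrm{id}$, and $\lambda^*\Lambda(X)=\Lambda^{\rm tr}(X^\circ)$. The functor $\Phi$ is induced by $\lambda^*\colon D(\mathcal A)\to D(\mathcal A')$.
\item[(c)] $\lambda^*\colon D(\mathcal A)\to D(\mathcal A')$ preserves direct sums and is a Verdier quotient functor.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) An elementary $V\in\mathrm{Cor}(Y,X^\circ)$ is finite over $Y$, and $Y\times X$ is separated over $Y$, so $V$ is closed in $Y\times X$. The log condition holds because $V^N$ maps into $X^\circ$, where the log structure is trivial. So $\lambda$ is left adjoint to $\omega$, with counit the open immersion $X^\circ\to X$ and unit the identity. These induce the unit and counit of an adjunction in which $\lambda^*$ is left adjoint to $\omega^*$. As $\omega_\sharp$ is also left adjoint to $\omega^*$, the two agree.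

(b) An \'etale cover of $Y$ is a strict \'etale cover, with the same fiber products, so $\lambda^*$ preserves sheaves. For $\omega^*$ we must handle all $\tau$-covering sieves. Call a sieve $R$ on $X\in lSm/k$ \emph{$J$-covering} if for each morphism $h\colon Y\to X$ with $Y\in Sm/k$ the sieve $h^*R$ contains an \'etale cover of $Y$. This defines a Grothendieck topology $J$. Stability under pullback is built in. For the local character, let $R$ be $J$-covering and let $R'$ be a sieve whose pullback along every member of $R$ is $J$-covering; choose an \'etale cover $\{Y_i\to Y\}$ in $h^*R$, then \'etale covers of the $Y_i$ in the pullbacks of $R'$, and compose. By Lemma~\ref{lem:interior}(a), every such $h$ factors through $X^\circ$. By Lemma~\ref{lem:interior}(b), a jointly surjective log \'etale family $\{X_i\to X\}$ gives an \'etale cover $\{X_i^\circ\to X^\circ\}$, whose pullback along $h$ lies in the pulled back sieve. Strict \'etale covers, dividing covers and log \'etale covers are such families, so $J$ is finer than $\tau$.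

Let $G\in\mathcal A'$ and let $R$ be a $\tau$-covering sieve on $X$. The functor $X\mapsto X^\circ$ is also right adjoint to the inclusion $Sm/k\to lSm/k$, so $\operatorname{Hom}(R,\omega^*G)=\operatorname{Hom}(\lambda^*R,G)$ for presheaves of sets. Here $\lambda^*R$ is a sieve on $X^\circ$ that contains an \'etale cover, so the right side is $G(X^\circ)=\omega^*G(X)$. Thus $\omega^*G\in\mathcal A$.

The adjunction of (a) therefore restricts to sheaves. For a presheaf $F$ with log transfers and $G\in\mathcal A'$,
\[
\operatorname{Hom}(\lambda^*a_\tau^*F,G)=\operatorname{Hom}(a^*_\tau F,\omega^*G)=\operatorname{Hom}(F,\omega^*G)=\operatorname{Hom}(\lambda^*F,G),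
\]
so $\lambda^*a^*_\tau F$ is the \'etale sheafification of $\lambda^*F$. With (a) this gives $\lambda^*\Lambda(X)=\Lambda^{\rm tr}(X^\circ)$. The functor $\lambda^*\colon\mathcal A\to\mathcal A'$ is left exact as a restriction and right exact as a left adjoint. It is the functor whose left derived functor defines $\Phi$, and an exact functor is its own derived functor.

(c) Since $\lambda^*$ is exact, $\operatorname{Hom}^\bullet(C,\omega^*J)=\operatorname{Hom}^\bullet(\lambda^*C,J)$ shows that $\omega^*$ preserves K-injectives. So $R\omega^*$ is right adjoint to $\lambda^*$ on derived categories, and the counit is the isomorphism $\lambda^*\omega^*J=J$. Hence $R\omega^*$ is fully faithful, and (V) applies.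
\end{proof}

\section{Germs, excision and hypercovers}\label{sec:germs}

Excision and \v Cech descent for the sheaves $\Lambda(X)$ are local statements, so we compute germs. The answer is simple: a correspondence from a strictly henselian base is a sum of strictly henselian local pieces, and a strict \'etale map $X'\to X$ sees only their closed points.

Fix $N_0\in lSm/k$ and a geometric point of it. A \emph{neighborhood} is a connected strict \'etale $N\to N_0$ in $lSm/k$ with a lift of the point; it is integral. The limit $S$ of the neighborhoods is the strict henselization, a noetherian, normal, local, hence integral scheme. The \emph{germ} of a presheaf $F$ is $F(S)=\operatorname{colim}_NF(N)$.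

\begin{lemma}\label{lem:germs}
A complex of presheaves with log transfers that is exact on all germs becomes exact after $a^*_\tau$.
\end{lemma}

\begin{proof}
Filtered colimits are exact, so a homology presheaf $H$ has zero germs. Then every section of $H$ over $N_0$ vanishes on a neighborhood of each geometric point, that is, on a strict \'etale cover, which is a $\tau$-cover. So $a_\tau^*H=0$, and $a_\tau^*$ is exact by (S).
\end{proof}

We use the following remark $(*)$. Let $W_1\to W$ be a base change of $S\to N$ or of a map of neighborhoods $N'\to N$. It is a filtered limit of \'etale maps, so it is flat with zero-dimensional fibers, and $W_1$ is reduced if $W$ is. \emph{A point of $W_1$ is a generic point if and only if its image in $W$ is.} Indeed, generizations lift along flat maps; and if $w_1$ lies over a generic point, every generization of $w_1$ lies in the same zero-dimensional fiber.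

\begin{proposition}\label{prop:germs}
Let $X\in lSm/k$.
\begin{enumerate}
\item[(a)] $\Lambda^{\rm ltr}(X)(S)$ is the free $\Lambda$-module on a set $\mathcal E(S,X)$ of integral closed subschemes $Z\subset S\times X$ that are finite and surjective over $S$. Each $Z$ is local and strictly henselian. Let $\kappa(Z)$ be its residue field and $c(Z)\in X$ the image of its closed point.
\item[(b)] If $\varphi\colon X'\to X$ is strict \'etale, then $\varphi_*$ maps $\mathcal E(S,X')$ to $\mathcal E(S,X)$, and the fiber over $Z$ is in bijection with $\operatorname{Hom}_X(\operatorname{Spec}\kappa(Z),X')$, naturally in $X'$.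
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\mathcal E(S,X)$ be the set of irreducible components of the schemes $\overline V_S=\overline V\times_NS$, for $N$ a neighborhood and $V\in\mathrm{lCor}(N,X)$ elementary. Send $V$ to the sum of the components of $\overline V_S$.

\emph{This is compatible with restriction along $N'\to N$.} By (C) the restriction of $V$ is the sum of the components of the reduced scheme $V_{N'}$, each with multiplicity one and each admissible. As $V_{N'}$ is dense open in $\overline V_{N'}$, their closures are the components of $\overline V_{N'}$. By $(*)$ the generic points of $\overline V_S$ are the points over the generic points of $\overline V_{N'}$, so the components of $\overline V_S$ are the components of the $W_S$, for $W$ a component of $\overline V_{N'}$, each occurring once.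

\emph{Injectivity.} By $(*)$ the generic point of a component $Z$ of $\overline V_S$ lies over the generic point of $\overline V$, hence over that of $N$. By $(*)$ for $S\to N$, the only point of $S$ over the generic point of $N$ is the generic point of $S$. So $Z$ is finite and dominant, hence surjective, over $S$. Also $Z$ determines $V$, and $\overline V_S\neq\emptyset$. So distinct elementary $V$ over the same $N$ go to nonzero sums with disjoint supports.

\emph{Surjectivity.} Let $Z$ be a component of $\overline V_S$. It is a finitely presented closed subscheme, so $Z=(Z_1)_S$ for a closed $Z_1\subset\overline V_{N'}$ over some $N'$. The generic point $\zeta$ of $Z$ maps to the generic point of a component $W$ of $\overline V_{N'}$, which lies in $Z_1$. Then $W\subset Z_1$, so $W_S$ is a closed subscheme of the integral scheme $Z$ that contains $\zeta$, and $W_S=Z$. We saw that $W$ is the closure of an admissible correspondence. This shows more precisely: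
\begin{equation}\label{eq:model}
\text{every }Z\in\mathcal E(S,X)\text{ equals }\overline V_S\text{ for some }N\text{ and some elementary }V\in\mathrm{lCor}(N,X).
\end{equation}
A finite scheme over the henselian $S$ is a disjoint union of henselian local schemes. So the integral $Z$ is local and henselian, and $\kappa(Z)$ is finite over a separably closed field, hence separably closed.

(b) For $Z\in\mathcal E(S,X)$ the scheme $Z\times_XX'$ is \'etale, separated and of finite type over the strictly henselian $Z$. So it is the disjoint union of finitely many copies of $Z$ and a part with empty closed fiber. The copies correspond to the lifts $Z\to X'$ of $Z\to X$, and also to the points of the closed fiber, that is, to $\operatorname{Hom}_X(\operatorname{Spec}\kappa(Z),X')$. It remains to show that the elements of $\mathcal E(S,X')$ over $Z$ are exactly the graphs of lifts.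

Let $Z'=\overline{V'}_S\in\mathcal E(S,X')$ as in \eqref{eq:model}. By (C), $\varphi_*V'=d\cdot V$ with $V$ admissible. The image of $\overline{V'}$ in $N\times X$ is closed, since $\overline{V'}$ is finite over $N$, so it is $\overline V$. Hence $Z'\to\overline V_S$ is surjective, and $Z=\overline V_S$ is irreducible and reduced, so $Z\in\mathcal E(S,X)$. Now $Z'$ is a connected closed subscheme of $Z\times_XX'$, and its closed point lies over that of $Z$ because $Z'\to Z$ is finite. So $Z'$ lies in one copy of $Z$ and surjects onto it; as $Z$ is reduced, $Z'\cong Z$ is the graph of a lift. Base change of $k(V)\subset k(V')$ along $k(N)\subset k(S)$ gives $k(Z)=k(Z')$, so $d=1$ and $\varphi_*Z'=Z$.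

Conversely let $Z=\overline V_S$ as in \eqref{eq:model} and let $Z\to X'$ be a lift. It is defined on $\overline V_{N'}$ for some $N'$, and $\overline V_{N'}$ is irreducible because its components give distinct components of $Z$. So we may assume that the lift is defined on $\overline V$. Its graph $W\subset N\times X'$ is isomorphic to $\overline V$, finite over $N$, hence closed. Since $X'^\circ=\varphi^{-1}(X^\circ)$, the intersection of $W$ with $N^\circ\times X'^\circ$ is isomorphic to $V$; it is an elementary correspondence with closure $W$. The log morphism $\overline V^N\to X$ lifts to $X'$, because $\varphi$ is strict and the lift exists on schemes. So $W_S\in\mathcal E(S,X')$ is the graph of the given lift. Finally, an $X$-morphism $\psi\colon X''\to X'$ of strict \'etale $X$-objects sends the graph of a lift $s$ to the graph of $\psi s$.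
\end{proof}

In other words, for $X'$ strict \'etale over $X$,
\begin{equation}\label{eq:germ}
\Lambda^{\rm ltr}(X')(S)=\bigoplus_{Z\in\mathcal E(S,X)}\Lambda\big[\operatorname{Hom}_X(\operatorname{Spec}\kappa(Z),X')\big].
\end{equation}

\begin{corollary}[Excision]\label{cor:excision}
For $U\subset X$ open, $\Lambda(U)\to\Lambda(X)$ is injective. If $\varphi\colon X'\to X$ is strict \'etale and $D\subset X$ is a closed subscheme with $\varphi^{-1}(D)\to D$ an isomorphism, then $\varphi$ induces an isomorphism $\Lambda(X')/\Lambda(X'\setminus\varphi^{-1}D)\cong\Lambda(X)/\Lambda(X\setminus D)$.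
\end{corollary}

\begin{proof}
Use \eqref{eq:germ} and Lemma~\ref{lem:germs}. The germ of $\Lambda^{\rm ltr}(U)$ is spanned by the $Z\in\mathcal E(S,X)$ with $c(Z)\in U$. So the germ of the presheaf quotient for $(X,D)$ is free on the $Z$ with $c(Z)\in D$, and that for $(X',\varphi^{-1}D)$ is free on the pairs of such a $Z$ and a lift of $\operatorname{Spec}\kappa(Z)\to D$ to $\varphi^{-1}(D)$. There is exactly one lift.
\end{proof}

Let $X_\bullet\to X$ be an augmented semi-simplicial object (face maps only) of strict \'etale $X$-objects in $lSm/k$. For $j\ge1$ let $\operatorname{Match}_j\subset X_{j-1}\times_X\dots\times_XX_{j-1}$ ($j+1$ factors) be the locus of tuples $(y_0,\dots,y_j)$ with $d_ay_b=d_{b-1}y_a$ for $a<b$; for $j=1$ there is no condition. It depends only on $X_0,\dots,X_{j-1}$. It is open and closed in the fiber product, since the diagonal of the \'etale separated $X_{j-2}\to X$ is open and closed; so it is again a strict \'etale $X$-object in $lSm/k$. We call $X_\bullet\to X$ a \emph{hypercover} if $X_0\to X$ and all maps $(d_0,\dots,d_j)\colon X_j\to\operatorname{Match}_j$ are surjective. The \v Cech nerve of a strict \'etale surjection is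 a hypercover, with $X_j=\operatorname{Match}_j$ for $j\ge1$.

\begin{corollary}\label{cor:hyper}
For a hypercover $X_\bullet\to X$, the complex $\Lambda(X_\bullet)$ with differential $\partial=\sum(-1)^ad_a$ is a resolution of $\Lambda(X)$.
\end{corollary}

\begin{proof}
By \eqref{eq:germ} the germ of the augmented presheaf complex is the sum over $Z$ of the augmented chain complexes of the semi-simplicial sets $\Gamma_j=\operatorname{Hom}_X(\operatorname{Spec}\kappa(Z),X_j)$, where $\Gamma_{-1}=\{\ast\}$ and $d_0\colon\Gamma_0\to\Gamma_{-1}$ is the augmentation. As $\kappa(Z)$ is separably closed, a surjective \'etale map is surjective on $\kappa(Z)$-points. So $\Gamma_0\ne\emptyset$, and every compatible tuple of faces is the tuple of faces of a simplex.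

We construct a cone operator $s\colon\Gamma_j\to\Gamma_{j+1}$ by induction on $j\ge-1$. Choose $s(\ast)\in\Gamma_0$. For $j\ge0$ and $x\in\Gamma_j$ choose $s(x)$ with faces $y_0=x$ and $y_b=s(d_{b-1}x)$, $1\le b\le j+1$. For $j=0$ there is nothing to check. For $j\ge1$ the tuple is compatible: $d_0y_b=d_{b-1}x=d_{b-1}y_0$, and for $1\le a<b$,
\[
d_ay_b=s(d_{a-1}d_{b-1}x)=s(d_{b-2}d_{a-1}x)=d_{b-1}y_a .
\]
By construction $\partial s(x)=x-s(\partial x)$ for $j\ge0$ and $\partial s(\ast)=\ast$. So the augmented complex is contractible, and Lemma~\ref{lem:germs} applies.
\end{proof}

\section{Dividing $i_1-i_0$ by $n$}\label{sec:div}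

For $X\in lSm/k$ let $i_0,i_1\colon M(X)\to M(X\times\mathbb A^1)$ be the sections at $0$ and $1$, and let $p$ be the projection.

\begin{proposition}\label{prop:div}
Let $\Lambda$ be arbitrary and $n\ge1$ invertible in $k$. There is $v\in\operatorname{Hom}_{\mathcal T}(M(X),M(X\times\mathbb A^1))$ with $i_1-i_0=n\,v$.
\end{proposition}

\begin{proof}
We may take $X$ irreducible. Keep the notation $\mathbb P_f,A_f,\overline A_f,\mathbb P_g,A_g,\overline A_g$ of Section~\ref{sec:two}. Let $e\colon\mathbb P_g\to\mathbb P_f$ be the finite flat map $f=g^n$, and $\mu_n=e^{-1}(1)$.

\emph{Step 1: an \'etale neighborhood of $f=1$.} The polynomial $(g^n-1)/(g-1)$ has the value $n\ne0$ at $1$; its zero locus is $\mu_n\setminus\{1\}$. Let $U\subset\overline A_g$ be the open complement of $\{0,\infty\}\cup(\mu_n\setminus\{1\})$, with the induced log structure, let $\iota\colon U\to\overline A_g$ be the inclusion, and let $U^*=U\setminus\{1\}=U^\circ$. Since $df=ng^{n-1}dg$, the map $e$ is \'etale away from $0,\infty$. On $U$ the pullback of $\mathcal M_{\overline A_f}$ is generated by $g^n-1$, which is a unit times $g-1$, the generator of $\mathcal M_U$. So $e_U=e|_U\colon U\to\overline A_f$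 is strict \'etale, and its fiber over $1$ is the reduced point $1$.

\emph{Step 2: the correspondence.} The map $e$ does not send $A_g$ into $A_f$ when $n\ge2$, but its transpose causes no such problem. Let
\[
V=\{((x,g^n),(x,g)):x\in X^\circ,\ g^n\ne1\}\in\mathrm{Cor}(X^\circ\times A_f,X^\circ\times A_g).
\]
It is isomorphic to $X^\circ\times(\mathbb P_g\setminus\mu_n)$, which is integral, and finite and flat over $X^\circ\times A_f$. Its closure in $(X\times\mathbb P_f)\times(X\times\mathbb P_g)$ is isomorphic to $X\times\mathbb P_g$, which is normal, and finite and surjective over $X\times\mathbb P_f$. The log structure induced from $X\times\overline A_f$ is that of $X\times(\mathbb P_g,e^*\mathcal M_{\overline A_f})$. The identity of $\mathbb P_g=A_g\cup U$ extends to a log morphism $(\mathbb P_g,e^*\mathcal M_{\overline A_f})\to\overline A_g$: on $A_g$ the target is trivial, on $U$ the two log structures agree by Step~1, and on $A_g\cap U=U^*$ both are trivial, so the two descriptions glue. Thus $V$ defines $\theta\in\mathrm{lCor}(X\times\overline A_f,X\times\overline A_g)$. It also defines $\theta^\circ\in\mathrm{lCor}(X\times A_f,X\times A_g)$: now the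 closure is $X\times(\mathbb P_g\setminus\mu_n)$, finite over $X\times A_f$, with the log structure coming from $X$ alone. The open immersions $\kappa_f\colon X\times A_f\to X\times\overline A_f$ and $\kappa_g$ are the identity on interiors, so $\theta\kappa_f=\kappa_g\theta^\circ$; both are $V$.

Put $C_f=\Lambda(X\times\overline A_f)/\Lambda(X\times A_f)$, define $C_g$ likewise, and put $C_U=\Lambda(X\times U)/\Lambda(X\times U^*)$. Let $\bar\theta\colon C_f\to C_g$, $\bar e\colon C_U\to C_f$ and $\bar\iota\colon C_U\to C_g$ be induced by $\theta$, $e_U$ and $\iota$. By Step~1 and excision along $X\times\{1\}$, the maps $\bar e$ and $\bar\iota$ are isomorphisms.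

\emph{Step 3: $\bar\theta\bar e=\bar\iota$, so $\bar\theta$ is an isomorphism.} The scheme $U\times_{\mathbb P_f}\mathbb P_g=\{(u,g):u^n=g^n\}$ is finite \'etale over $U$, because $e(U)$ avoids $0$ and $\infty$. The graph $\{(u,u)\}$ of $\iota$ is a section, hence open and closed; let $R$ be its complement. On $R$ we have $g\ne1$: a geometric point $(u,1)$ has $u\in U\cap\mu_n=\{1\}$, so it lies on the graph. Thus $R$ is closed in $U\times A_g$ and finite \'etale over $U$. Embed $X\times R$ in $(X\times U)\times(X\times A_g)$ by $(x,u,g)\mapsto((x,u),(x,g))$. It is finite \'etale over the normal irreducible $X\times U$, so its components are normal, finite and surjective over $X\times U$, and are the closures of their parts over $X^\circ\times U^*$. With the log structure induced from $X\times U$, the scheme $X\times R$ has a log morphism to $X$ through $X\times U$, and one to $A_g$ since $A_g$ is trivial. So the sum of the components is an element $\rho\in\mathrm{lCor}(X\times U,X\times A_g)$. By (C), $\theta\circ(\mathrm{id}\times e_U)$ is the cycle of the reduced scheme $X^\circ\times(U^*\times_{\mathbb P_f}\mathbb P_g)$, that is,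
\[
\theta\circ(\mathrm{id}\times e_U)=(\mathrm{id}\times\iota)+\kappa_g\rho .
\]
The last term factors through $\Lambda(X\times A_g)$, so it vanishes in $C_g$. Since $\Lambda(X\times U)\to C_U$ is an epimorphism, $\bar\theta\bar e=\bar\iota$.

\emph{Step 4: division.} The short exact sequences that define $C_f$ and $C_g$ give a morphism of triangles in $\mathcal T$:
\[
\begin{array}{ccccccc}
C_f[-1]&\xrightarrow{\ \partial_f\ }&M(X\times A_f)&\xrightarrow{\ \kappa_f\ }&M(X\times\overline A_f)&\to&C_f\\[2pt]
\downarrow{\scriptstyle\bar\theta[-1]}&&\downarrow{\scriptstyle\theta^\circ}&&\downarrow{\scriptstyle\theta}&&\downarrow{\scriptstyle\bar\theta}\\[2pt]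
C_g[-1]&\xrightarrow{\ \partial_g\ }&M(X\times A_g)&\xrightarrow{\ \kappa_g\ }&M(X\times\overline A_g)&\to&C_g
\end{array}
\]
The projection $\pi\colon M(X\times\overline A_g)\to M(X)$ is an isomorphism since $\overline A_g\cong\overline\square$. Let $s_0,s_\infty\colon M(X)\to M(X\times A_g)$ be the sections $g=0$, $g=\infty$. From $\pi\kappa_gs_0=\mathrm{id}$ we see that $\kappa_g$ is a split epimorphism, so the map to $C_g$ is zero and $\partial_g$ is a monomorphism. Let $u_g=s_0-s_\infty$. Then $\pi\kappa_gu_g=\mathrm{id}-\mathrm{id}=0$, so $u_g=\partial_g\tilde u_g$ for some $\tilde u_g$. In the same way $u_f=\partial_f\tilde u_f$. The fibers of $e$ over $0$ and $\infty$ are the divisors $n[0]$ and $n[\infty]$, so $\theta^\circ u_f=n\,u_g$ by (C). Hence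
\[
\partial_g\,\bar\theta[-1]\,\tilde u_f=\theta^\circ\partial_f\tilde u_f=n\,u_g=\partial_g(n\,\tilde u_g),
\]
so $\bar\theta[-1]\tilde u_f=n\tilde u_g$ and $u_f=n\cdot\partial_f\,\bar\theta[-1]^{-1}\tilde u_g$. Under $x=1/(1-f)$ the map $u_f$ becomes $i_1-i_0$.
\end{proof}

\begin{remark}
If the characteristic $q$ of $k$ divides $n$, then $g^n-1$ vanishes at $1$ to an order divisible by $q$. So does every section of $e^*\mathcal M_{\overline A_f}$, the function $g-1$ is not such a section, and $V$ fails the log condition of Step~2.
\end{remark}

One divisible class controls the whole of $B_X$, because the multiplication of $\mathbb A^1$ is a homotopy from the zero map to the identity. For $X\in lSm/k$ put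
\[
c_X=\operatorname{cone}(\Lambda(X\times\mathbb A^1)\to\Lambda(X)),\qquad\mathcal L^+=\langle\mathcal L,\ c_X:X\in lSm/k\rangle\subset D(\mathcal A).
\]
The image of $c_X$ in $\mathcal T$ is $B_X[1]$, and $D(\mathcal A)/\mathcal L^+$ is the category in which both intervals are contracted.

\begin{corollary}\label{cor:B}
If $n\ge1$ is invertible in $k$, then $n$ acts invertibly on $B_X$ for all $X\in lSm/k$. If moreover $n\Lambda=0$, then $B_X=0$, that is, $M(X\times\mathbb A^1)\cong M(X)$, and $\mathcal L^+=\mathcal L$.
\end{corollary}

\begin{proof}
Since $pi_0=\mathrm{id}$, the object $M(X\times\mathbb A^1)$ splits: there are $j\colon B_X\to M(X\times\mathbb A^1)$ and a retraction $r$ with $rj=\mathrm{id}$ and $pj=0$. Let $m\colon X\times\mathbb A^1\times\mathbb A^1\to X\times\mathbb A^1$, $(x,a,t)\mapsto(x,at)$. Apply Proposition~\ref{prop:div} to $X\times\mathbb A^1$ and the sections $t=0,1$, and let $v$ be the result. The composite of $m$ with $t=1$ is the identity and with $t=0$ is $i_0p$, so $n\,mv=\mathrm{id}-i_0p$. Then $n\cdot r\,mv\,j=rj-ri_0pj=\mathrm{id}_{B_X}$, so $r\,mv\,j$ is inverse to $n$. If $n\Lambda=0$, then $n=0$ on $B_X$, so $\mathrm{id}_{B_X}=0$.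 Then $c_X$ is zero in $D(\mathcal A)/\mathcal L$, so $c_X\in\mathcal L$ by (V).
\end{proof}

\section{Removing the boundary}\label{sec:boundary}

In this section and the next $\Lambda$ is arbitrary. By Corollary~\ref{cor:excision}, $\Lambda(X^\circ)\to\Lambda(X)$ is injective. The quotient
\[
\Lambda_\partial(X)=\Lambda(X)/\Lambda(X^\circ)\in\mathcal A
\]
is functorial in $X$ by Lemma~\ref{lem:interior}(a) and measures the contribution of the boundary. The basic case is $X=(\mathbb A^1,0)$. Excision gives $\Lambda_\partial(X)\cong\Lambda((\mathbb P^1,0))/\Lambda(\mathbb P^1\setminus0)$, and this is the cone of a map from one interval, $\mathbb A^1$, to the other, $\overline\square$. It vanishes when both are contracted. The general case reduces to this one in families, one boundary component at a time.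

\begin{proposition}\label{prop:boundary}
$\Lambda_\partial(X)\in\mathcal L^+$ for all $X\in lSm/k$.
\end{proposition}

\begin{proof}
Call $X$ \emph{good} if $\Lambda_\partial(X)\in\mathcal L^+$. Finite disjoint unions of good objects are good, as $\Lambda_\partial$ is additive.

\emph{(1) If $X_0\to X$ is strict \'etale and surjective and all terms $X_j$ of its \v Cech nerve are good, then $X$ is good.} The $X_j^\circ$ form the \v Cech nerve of $X_0^\circ\to X^\circ$. By Corollary~\ref{cor:hyper} and the exact sequence $0\to\Lambda(X_\bullet^\circ)\to\Lambda(X_\bullet)\to\Lambda_\partial(X_\bullet)\to0$, the complex $C=\Lambda_\partial(X_\bullet)$ is a resolution of $\Lambda_\partial(X)$. Let $C_{\le j}\subset C$ be the subcomplex of terms of simplicial degree at most $j$. It is a finite iterated extension of shifts of the $\Lambda_\partial(X_a)$, so it lies in $\mathcal L^+$. The exact sequence $0\to\bigoplus_jC_{\le j}\xrightarrow{1-\text{shift}}\bigoplus_jC_{\le j}\to C\to0$ gives $C\in\mathcal L^+$.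

\emph{(2) For $X_\Sigma\to X$ as in Lemma~\ref{lem:subdivision}, $X$ is good if and only if $X_\Sigma$ is.} The map is a monomorphism and a $\tau$-cover, so the covering sieve that it generates is represented by $X_\Sigma$, and $G(X)=G(X_\Sigma)$ for all $G\in\mathcal A$. By (S) and the Yoneda lemma $\Lambda(X_\Sigma)\cong\Lambda(X)$. Also $X_\Sigma^\circ\cong X^\circ$ by Lemma~\ref{lem:interior}(c).

\emph{(3) If $X$ is strict \'etale over $\mathbb A_{\mathbb N^s}\times\mathbb A^r$, then $X$ is good.} We use induction on $s$, for all $r$. For $s=0$ we have $X=X^\circ$. Let $s\ge1$ and $Y=\mathbb A_{\mathbb N^{s-1}}\times\mathbb A^r$, so that $X$ is strict \'etale over $Y\times(\mathbb A^1,0)$. Let $t$ be the last coordinate, $D=\{t=0\}\subset X$ and $U=X\setminus D$. Then $U$ is strict \'etale over $Y\times\mathbb G_m\subset\mathbb A_{\mathbb N^{s-1}}\times\mathbb A^{r+1}$, hence good, and $U^\circ=X^\circ$. By the exact sequence $0\to\Lambda_\partial(U)\to\Lambda_\partial(X)\to\Lambda(X)/\Lambda(U)\to0$ it suffices to show $\Lambda(X)/\Lambda(U)\in\mathcal L^+$.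

The pair $(X,D)$ need not be a product, but it shares an \'etale neighborhood of $D$ with one. The scheme $D$ is \'etale over $Y$; give it the log structure pulled back from $Y$, so that $D\in lSm/k$. In $X'=X\times_{Y\times(\mathbb A^1,0)}(D\times(\mathbb A^1,0))$ the locus $t=0$ is $D\times_YD$, in which the diagonal $\Delta(D)$ is open and closed. Let $X''\subset X'$ be the open complement of $(D\times_YD)\setminus\Delta(D)$. The projections $X''\to X$ and $X''\to D\times(\mathbb A^1,0)$ are strict \'etale, and they map the locus $t=0$ of $X''$, which is $\Delta(D)$, isomorphically to the loci $t=0$ of the targets. Excision for these two maps and for $D\times(\mathbb A^1,0)\subset D\times(\mathbb P^1,0)$ gives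
\[
\frac{\Lambda(X)}{\Lambda(U)}\cong\frac{\Lambda(D\times(\mathbb A^1,0))}{\Lambda(D\times\mathbb G_m)}\cong\frac{\Lambda(D\times(\mathbb P^1,0))}{\Lambda(D\times(\mathbb P^1\setminus0))}.
\]
Since $(\mathbb P^1,0)\cong\overline\square$ and $\mathbb P^1\setminus0\cong\mathbb A^1$, the projections of numerator and denominator of the last quotient to $\Lambda(D)$ are isomorphisms in $D(\mathcal A)/\mathcal L^+$. So is the inclusion between them, and the quotient lies in $\mathcal L^+$.

\emph{(4) General $X$.} Suppose first that $X$ is strict \'etale over $\mathbb A_P\times\mathbb A^r$ with $P$ sharp fs. Choose a unimodular $\Sigma$. Then $X_\Sigma$ is strict \'etale over $\mathbb A_\Sigma\times\mathbb A^r$ and is covered by the finitely many opens $X_\sigma$, strict \'etale over $\mathbb A_{\mathbb N^s}\times\mathbb G_m^q\times\mathbb A^r\subset\mathbb A_{\mathbb N^s}\times\mathbb A^{q+r}$. The terms of the \v Cech nerve of $\coprod X_\sigma\to X_\Sigma$ are finite disjoint unions of opens of the $X_\sigma$, which are good by (3). So $X_\Sigma$ is good by (1), and $X$ by (2). For arbitrary $X$, Lemma~\ref{lem:local} and quasi-compactness give a finite strict \'etale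 cover $\{X_\alpha\to X\}$ in $lSm/k$ by objects of the form just treated. The terms of the \v Cech nerve of $\coprod X_\alpha\to X$ are finite disjoint unions of objects strict \'etale over some $X_\alpha$, which are again of that form. So $X$ is good by (1).
\end{proof}

\section{The kernel of $\Phi$}\label{sec:kernel}

Let $\mathcal K$ be the kernel of $\lambda^*\colon D(\mathcal A)\to D(\mathcal A')$; it is localizing. It contains the $\Lambda_\partial(X)$, since $\lambda^*$ sends $\Lambda(X^\circ)\to\Lambda(X)$ to the identity of $\Lambda^{\rm tr}(X^\circ)$. We want to show that these generate $\mathcal K$. For this we need to know that an object of $\mathcal K$ has no cohomology on schemes with trivial log structure. The difficulty is that membership in $\mathcal K$ gives only \'etale local vanishing, for a possibly unbounded complex. We kill a given class step by step on a hypercover built for it.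

\begin{lemma}\label{lem:vanish}
If $F\in\mathcal K$, then $\operatorname{Hom}_{D(\mathcal A)}(\Lambda(Y),F[i])=0$ for all $Y\in Sm/k$ and $i\in\mathbb Z$.
\end{lemma}

\begin{proof}
Let $J$ be a K-injective complex in $\mathcal A$ isomorphic to $F$. Since $\lambda^*J$ is acyclic, every cocycle in $J(W)$, $W\in Sm/k$, becomes a coboundary on an \'etale cover of $W$. As $W$ is quasi-compact and $J$ is additive, the cover may be taken to be a single affine scheme. Let $x\in J^i(Y)$ be a cocycle. We construct a hypercover $U_\bullet\to Y$ in $Sm/k$ and elements $y_j\in J^{i-1-j}(U_j)$ with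
\[
dy_0=x|_{U_0},\qquad dy_j=\delta y_{j-1}\quad(j\ge1),\qquad\delta=\textstyle\sum(-1)^ad_a^* .
\]
The pair $U_0,y_0$ exists by the above. Given the data below degree $j\ge1$, form $z=\sum_a(-1)^a\mathrm{pr}_a^*\,y_{j-1}\in J^{i-j}(\operatorname{Match}_j)$ with the $j+1$ projections $\mathrm{pr}_a\colon\operatorname{Match}_j\to U_{j-1}$. It is a cocycle. For $j=1$, $dz=\mathrm{pr}_0^*(x|_{U_0})-\mathrm{pr}_1^*(x|_{U_0})=0$, as both projections are maps over $Y$. For $j\ge2$, $dz=\sum_{a,b}(-1)^{a+b}(d_b\mathrm{pr}_a)^*y_{j-2}$, and the terms cancel in pairs by the equations $d_a\mathrm{pr}_b=d_{b-1}\mathrm{pr}_a$, $a<b$, that define $\operatorname{Match}_j$. Choose an affine \'etale cover $U_j\to\operatorname{Match}_j$ on which $z$ becomes a coboundary $dy_j$, and let the faces of $U_j$ be the composites with the $\mathrm{pr}_a$.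

Let $C=\Lambda(U_\bullet)$, with $\Lambda(U_j)$ in degree $-j$, and let $\varepsilon\colon C\to\Lambda(Y)$ be the augmentation. In $\operatorname{Hom}^\bullet(C,J)$, with differential $h\mapsto dh-(-1)^{|h|}h\partial$, let $h$ be the element of degree $i-1$ with components $h_j=(-1)^{(i-1)j}y_j$. The component of its differential on $\Lambda(U_j)$ is $(-1)^{(i-1)j}(dy_j-\delta y_{j-1})=0$ for $j\ge1$ and $dy_0=x|_{U_0}$ for $j=0$. So $\varepsilon^*x$ is a coboundary. Since $\varepsilon$ is a quasi-isomorphism (Corollary~\ref{cor:hyper}) and $J$ is K-injective, $\varepsilon^*\colon J(Y)\to\operatorname{Hom}^\bullet(C,J)$ is a quasi-isomorphism. Hence $x$ is zero in $H^i(J(Y))$.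
\end{proof}

\begin{proposition}\label{prop:kernel}
The composite $D(\mathcal A)\xrightarrow{\lambda^*}D(\mathcal A')\to\mathcal T'$ is a Verdier quotient functor with kernel $\mathcal L^+$.
\end{proposition}

\begin{proof}
It is a Verdier quotient functor by Proposition~\ref{prop:lambda}(c) and (V), and its kernel $\{F:\lambda^*F\in\mathcal L'\}$ is localizing. Since $(X\times\overline\square)^\circ=X^\circ\times\mathbb A^1=(X\times\mathbb A^1)^\circ$, the functor $\lambda^*$ sends both kinds of generators of $\mathcal L^+$ to $c'_{X^\circ}$. So the kernel contains $\mathcal L^+$.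

\emph{$\mathcal K\subset\mathcal L^+$.} Let $F\in\mathcal K$. By (L) there is a triangle $F'\to F\to F''\to$ with $F'\in\langle\Lambda_\partial(X):X\in lSm/k\rangle\subset\mathcal K$ and $F''$ right orthogonal to all $\Lambda_\partial(X)$. Then $F''\in\mathcal K$, and for all $X$ and $i$
\[
\operatorname{Hom}(\Lambda(X),F''[i])\cong\operatorname{Hom}(\Lambda(X^\circ),F''[i])=0
\]
by orthogonality and Lemma~\ref{lem:vanish}. By (K), a K-injective model of $F''$ is acyclic as a complex of presheaves. So $F''=0$, and $F\cong F'\in\mathcal L^+$ by Proposition~\ref{prop:boundary}.

\emph{The kernel is contained in $\mathcal L^+$.} Let $\mathcal N$ be the class of objects of $D(\mathcal A')$ isomorphic to $\lambda^*F$ for some $F\in\mathcal L^+$. It is closed under shifts and direct sums. It is closed under cones: as $D(\mathcal A')\cong D(\mathcal A)/\mathcal K$, a morphism $\lambda^*F\to\lambda^*F_1$ with $F,F_1\in\mathcal L^+$ is a roof $F\leftarrow F_2\to F_1$ whose left leg has cone in $\mathcal K\subset\mathcal L^+$; so $F_2\in\mathcal L^+$, and the cone of the morphism is $\lambda^*\operatorname{cone}(F_2\to F_1)$. Also $c'_Y=\lambda^*c_Y\in\mathcal N$. Hence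 $\mathcal L'\subset\mathcal N$. Now let $\lambda^*F\in\mathcal L'$, and choose an isomorphism $\lambda^*F\cong\lambda^*F_1$ with $F_1\in\mathcal L^+$. In a roof $F\leftarrow F_2\to F_1$ that represents it, $\lambda^*$ inverts both legs, so both cones lie in $\mathcal K\subset\mathcal L^+$. Therefore $F_2$ and then $F$ lie in $\mathcal L^+$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $q\colon D(\mathcal A)\to\mathcal T$ be the quotient functor. By Proposition~\ref{prop:lambda}(b), $\Phi q$ is the functor of Proposition~\ref{prop:kernel}. So $\Phi$ is a Verdier quotient functor by (V), and $\ker\Phi$ consists of the images of the objects of $\mathcal L^+$. As $q$ preserves sums, $\ker\Phi$ is localizing, and it contains $B_X\cong q(c_X)[-1]$. Conversely $q^{-1}\langle B_X:X\in lSm/k\rangle$ is localizing and contains $\mathcal L$ and all $c_X$, hence $\mathcal L^+$. So $\ker\Phi=\langle B_X:X\in lSm/k\rangle$.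

The objects of $\mathcal T$ on which an integer $n$ acts invertibly are closed under shifts and sums, and under cones because multiplication by $n$ is an endomorphism of every triangle. If $n$ is invertible in $k$, they include all $B_X$ by Corollary~\ref{cor:B} applied to $|n|$.
\end{proof}

\section{Rigidity and generation by fields}\label{sec:rigid}

Let $n\Lambda=0$ with $n\ge1$ invertible in $k$. To see that proper objects generate, we show that points do. We use Suslin's rigidity theorem (\cite[Theorem 4.4]{SV}; \cite[Lecture 7]{MVW}) in the following form.

\begin{theorem}[Rigidity]\label{thm:rigidity}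
Let $K$ be an algebraically closed field with $n$ invertible in $K$, and let $H$ be a homotopy invariant presheaf with transfers on $Sm/K$ with $nH=0$. Then $H(\operatorname{Spec}K)\to H(\mathcal O^h_{Y,y})$ is an isomorphism for every $Y\in Sm/K$ and every closed point $y\in Y$.
\end{theorem}

Here homotopy invariant means $H(Y)\cong H(Y\times\mathbb A^1)$ for all $Y$, and $H(\mathcal O^h_{Y,y})$ is the colimit of $H(W)$ over the \'etale neighborhoods $(W,w)\to(Y,y)$.

\begin{proposition}\label{prop:gen}
$D(\mathcal A')=\langle c'_Y,\ \Lambda^{\rm tr}(\operatorname{Spec}L):Y\in Sm/k,\ L/k\text{ finite}\rangle$.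
\end{proposition}

\begin{proof}
By (L) it suffices to show that a K-injective complex $J$ in $\mathcal A'$ that is right orthogonal to these objects is acyclic. Fix $i$ and put $H(Y)=H^i(J(Y))=\operatorname{Hom}_{D(\mathcal A')}(\Lambda^{\rm tr}(Y),J[i])$. This is a homotopy invariant presheaf with transfers on $Sm/k$, $nH=0$, and $H(\operatorname{Spec}L)=0$ for all finite $L/k$. We must show that its \'etale sheafification, the $i$-th cohomology sheaf of $J$, is zero. To apply Theorem~\ref{thm:rigidity} we extend $H$ to an algebraic closure $\bar k$ of $k$. The fields $L\subset L'\subset L''$ below are finite over $k$ and contained in $\bar k$. They are separable over $k$ because $k$ is perfect, so $Sm/L\subset Sm/k$ and base change along these extensions is \'etale.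

\emph{(a) Restriction to $L'$.} For $Y,Y'\in Sm/L'$, the scheme $Y\times_{L'}Y'$ is open and closed in $Y\times_kY'$, being the preimage of the diagonal of $\operatorname{Spec}L'$. So $\mathrm{Cor}_{L'}(Y,Y')\subset\mathrm{Cor}_k(Y,Y')$. This respects composition: for $V\subset Y\times_{L'}Y'$ and $V'\subset Y'\times_{L'}Y''$, the intersection $V\times_{Y'}V'$ that computes the composite lies in the open and closed part $Y\times_{L'}Y'\times_{L'}Y''$ of the triple product over $k$, and multiplicities are local. Thus $H$ restricts to a presheaf with transfers on $Sm/L'$.

\emph{(b) Change of field.} Let $\alpha\in\mathrm{Cor}_{L'}(Y,Y')$, and let $\mathrm{pr}_Y\colon Y_{L''}\to Y$, $\mathrm{pr}_{Y'}\colon Y'_{L''}\to Y'$ be the projections. The map $\mathrm{id}\times\mathrm{pr}_{Y'}$ restricts to an isomorphism $Y_{L''}\times_{L''}Y'_{L''}\cong Y_{L''}\times_{L'}Y'$, under which $\alpha_{L''}$ is the flat pullback of $\alpha$. By (C), $\mathrm{pr}_{Y'}\circ\alpha_{L''}=\alpha\circ\mathrm{pr}_Y$ in $\mathrm{Cor}_k$. So the maps $\mathrm{pr}^*\colon H(Y)\to H(Y_{L''})$ commute with transfers.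

\emph{(c) Passage to $\bar k$.} By finite presentation, every object of $Sm/\bar k$ is $Y_0\times_L\bar k$ for some $L$ and $Y_0\in Sm/L$; every morphism, \'etale morphism or finite correspondence between such objects is the base change of one of the same kind over some $L'$; and two such models agree after enlarging the field. Base change respects composition of correspondences. By (a) and (b),
\[
\overline H(Y_0\times_L\bar k)=\operatorname{colim}_{L'\supset L}H(Y_0\times_LL')
\]
is therefore a presheaf with transfers on $Sm/\bar k$. It is homotopy invariant and killed by $n$, and $\overline H(\operatorname{Spec}\bar k)=\operatorname{colim}_{L'}H(\operatorname{Spec}L')=0$. By Theorem~\ref{thm:rigidity}, $\overline H(\mathcal O^h_{Y',y'})=0$ for all $Y'\in Sm/\bar k$ and closed $y'\in Y'$.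

\emph{(d) Local vanishing.} Let $Y\in Sm/k$, $a\in H(Y)$, and let $y\in Y$ be a closed point. Choose a closed point $y'$ of $Y_{\bar k}$ over $y$. By (c) the image of $a$ in $\overline H(Y_{\bar k})$ vanishes on an \'etale neighborhood $W'\to Y_{\bar k}$ of $y'$. Write $W'=W\times_L\bar k$ with $W\to Y_L$ \'etale. By the definition of $\overline H(W')$, the pullback of $a$ along $W_{L'}\to Y_{L'}\to Y$ is zero for some $L'$. This map is \'etale, and its open image contains $y$. An open subset of $Y$ that contains all closed points is $Y$, so these maps form an \'etale cover on which $a$ vanishes. Hence the sheafification of $H$ is zero.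
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]
By Corollary~\ref{cor:B} all $B_X$ vanish, so by Theorem~\ref{thm:general} $\Phi$ is a Verdier quotient functor with zero kernel, that is, an equivalence. The preimage in $D(\mathcal A')$ of $\langle M(\operatorname{Spec}L):L/k\text{ finite}\rangle\subset\mathcal T'$ is localizing and contains the generators in Proposition~\ref{prop:gen}, so $\mathcal T'=\langle M(\operatorname{Spec}L):L/k\text{ finite}\rangle$. For $L/k$ finite, hence separable, $\operatorname{Spec}L$ with trivial log structure lies in $lSm/k$, and $\Phi M(\operatorname{Spec}L)\cong M(\operatorname{Spec}L)$. Since $\Phi$ is an equivalence, $\mathcal T=\langle M(\operatorname{Spec}L):L/k\text{ finite}\rangle$. Each $\operatorname{Spec}L$ is proper over $k$, so $\mathcal T_{\rm prop}=\mathcal T$. For $\tau=d\acute et$ and for $\tau=l\acute et$, the left-pointing functor of the conjecture is thus the identity of $\mathcal T$, and the right-pointing functor is the equivalence $\Phi$.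
\end{proof}

\begin{thebibliography}{9}

\bibitem{AJS}
Alonso, Jerem\'{\i}as and Souto, \emph{Localization in categories of complexes and unbounded resolutions}, Canad. J. Math. \textbf{52} (2000).

\bibitem{BPO}
Federico Binda, Doosung Park and Paul Arne {\O}stv{\ae}r, \emph{Triangulated categories of logarithmic motives over a field}, arXiv:2004.12298 (2020).

\bibitem{MVW}
Mazza, Voevodsky and Weibel, \emph{Lecture notes on motivic cohomology}.

\bibitem{SV}
Suslin and Voevodsky, \emph{Singular homology of abstract algebraic varieties}.

\end{thebibliography}
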